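# Irreducible 3-manifolds with $b_1>0$ and no strong symplectic filling

Throughout, 3-manifolds are closed, oriented and connected unless they visibly have boundary, and contact structures are positive and cooriented. $\mathbb F=\mathbb Z/2$.

## 1. Fillings, tightness, irreducibility, $b^+$

**Definition (fillings).** Let $(Y,\xi)$ be a contact 3-manifold and let $W$ be a compact oriented 4-manifold with $\partial W=Y$.

* $W$ is a Stein filling if it is a compact complex surface with a strictly plurisubharmonic function $\varphi$ having $\partial W$ as a regular maximal level set, and $\xi$ is the field of complex tangencies of $\partial W$.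
* $(W,\omega)$ is a strong filling if $\omega$ is symplectic and there is a vector field $v$ near $\partial W$, pointing outward, with $\mathcal L_v\omega=\omega$ and $\xi=\ker(\iota_v\omega|_Y)$.
* $(W,\omega)$ is a weak filling if $\omega$ is symplectic and $\omega|_\xi>0$.

Stein fillable implies strongly fillable (use $\omega=-dd^c\varphi$), and strongly fillable implies weakly fillable. We shall use one consequence of the strong condition again and again: with $\lambda=\iota_v\omega$ we have $d\lambda=\omega$ near $\partial W$, so $\omega|_Y$ is exact. A weak filling need not have this property.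

*Examples.* The unit ball in $\mathbb C^2$ with $\varphi=|z|^2$ is a Stein filling of $S^3$. On $\mathbb C^*\times\mathbb C$ take $\varphi=(\log|z|)^2+|w|^2$. In the coordinate $\log z=x+i\theta$ the first term is $x^2$, a strictly convex function of $x$, hence strictly plurisubharmonic. The sublevel set $\varphi\le1$ is $S^1\times B^3$, so $S^1\times S^2$ is Stein fillable.

**Definition (tight).** A contact structure is tight if it contains no overtwisted disc.

We use three facts, together called (F6). Every closed contact 3-manifold has a concave symplectic cap (Etnyre–Honda). Fillable contact structures are tight (Gromov, Eliashberg). If $\xi$ is tight and $\Sigma\ne S^2$ is a closed embedded oriented connected surface, then $|\langle c_1(\xi),[\Sigma]\rangle|\le-\chi(\Sigma)$ (Eliashberg).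

*Example.* If $\Sigma$ is a torus the right-hand side is $0$. So for tight $\xi$ the class $c_1(\xi)$ vanishes on every embedded torus.

**Definition (irreducible).** A 3-manifold is irreducible if every embedded 2-sphere bounds a ball.

*Examples.* A torus bundle over $S^1$ is irreducible (a standard fact: its universal cover is $\mathbb R^3$). $S^1\times S^2$ is not, because $\{pt\}\times S^2$ does not separate. An irreducible manifold that is a connected sum $M\#R$ has $M\cong S^3$ or $R\cong S^3$.

**Definition ($b^+$).** For a compact oriented 4-manifold $W$, possibly with boundary, $b^+(W)$ is the maximal dimension of a subspace of $H_2(W;\mathbb Q)$ on which the intersection form is positive definite.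

*Example.* The trace of $n$-surgery on a knot ($B^4$ with one 2-handle of framing $n$) has form $\langle n\rangle$, so $b^+=1$ if $n>0$ and $b^+=0$ if $n\le 0$.

**Definition (rational homology sphere).** $Y$ is a rational homology sphere if $H_*(Y;\mathbb Q)\cong H_*(S^3;\mathbb Q)$, equivalently $b_1(Y)=0$.

*Example.* $n$-surgery on a knot in $S^3$ is one exactly when $n\neq0$, since $H_1=\mathbb Z/n$.

## 2. Fillability of irreducible manifolds with $b_1>0$

The following is asked in Fan Ding, Youlin Li, Zhongtao Wu, "Nonexistence and existence of fillable contact structures on 3-manifolds", arXiv:2111.02151 (2021): is there a closed irreducible 3-manifold which is not a rational homology sphere and admits no Stein fillable contact structure, or no strongly symplectically fillable contact structure?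

The answer to both versions is yes. We shall construct an irreducible $Q$ with $b_1(Q)=1$ and no strongly fillable, hence no Stein fillable, contact structure (Theorem A), and then infinite families with every $b_1=b\ge1$ (Theorem B).

Here are the simplest candidates.

* $S^1\times S^2$ has $b_1=1$. It is Stein fillable and it is reducible, so it fails on both counts.
* $T^3$ is irreducible with $b_1=3$. On $(\mathbb C^*)^2$ with $\log z_j=x_j+i\theta_j$, the function $x_1^2+x_2^2$ is strictly plurisubharmonic, and its sublevel set is $T^2\times D^2$. So $T^3$ is Stein fillable.
* Let $R$ be the right-handed trefoil. $S^3_0(R)$ is a torus bundle, since $R$ is fibered of genus one; it is irreducible and $b_1=1$. As $R$ has a Legendrian representative with $tb=1$ and $0=tb-1$, attaching a 2-handle along it gives a Stein filling by Eliashberg's theorem.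

So easy examples are fillable. To exclude all fillings at once we need an obstruction, and it will have two halves: one shows that every strong filling has $b^+=0$, the other that no 4-manifold with $b^+=0$ and the right boundary exists. We begin with the language in which the manifolds are built.

## 3. Surgery moves and the $E_6$ tail

A surgery diagram is a link in $S^3$ with a coefficient in $\mathbb Q\cup\{\infty\}$ on each component ($\infty$ means: delete the component). We write $K(r)$ for a component $K$ with coefficient $r$, and "meridian of $K$" for a small unknot clasped once with $K$. A dotted circle in a handle diagram denotes a 1-handle; on the boundary it acts as a $0$-framed unknot. *Example:* a single dotted circle is $S^1\times B^3$, with boundary $S^3_0(\text{unknot})=S^1\times S^2$. Three standard moves preserve the 3-manifold.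

* **Rolfsen twist.** Let $K$ be an unknot with coefficient $r$, and $t\in\mathbb Z$. Give the strands through a spanning disc of $K$ $t$ full twists, change $r$ to $\frac1{t+1/r}$, and change the coefficient $s$ of any other component $J$ to $s+t\,\mathrm{lk}(J,K)^2$.
* **Blow-down.** The case $r=\epsilon=\pm1$, $t=-\epsilon$: $K$ disappears (its coefficient is now $\infty$), the strands through its disc get a full twist of sign $-\epsilon$, and framings change by $-\epsilon\,\mathrm{lk}^2$. The inverse is a blow-up.
* **Slam-dunk.** If $K_2(r)$ is a meridian of $K_1(n)$ with $n\in\mathbb Z$, delete $K_2$ and replace $n$ by $n-\frac1r$. Other components clasped with $K_1$ elsewhere are not affected.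

*Example.* Let $L$ be the left-handed trefoil and let $A$ be of type $L$ with framing $-3$ and a meridian $u(-6)$. A slam-dunk gives $S^3_{-3+1/6}(L)=S^3_{-17/6}(L)$.

**Lemma 1 (relation (R)).** A component with a local summand $L$ and framing $f$ may be replaced by the component with that summand removed, with framing $f+6$, together with a meridian $v(+1)$, where $v$ has two further meridians $p(2)$ and $q(3)$. Other meridians of the component are unaffected.

*Proof.* We read the move backward. Start with $K(f+6)$, its meridian $v(1)$, and $p(2)$, $q(3)$. Everything happens in a ball that meets the rest of $K$ in an unknotted arc; slide other meridians of $K$ along $K$ out of this ball first.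

Blow down $v(+1)$. Its disc meets $K,p,q$ once each. They become three parallel strands with one negative full twist, with pairwise linking number $-1$, and framings $K(f+5)$, $p(1)$, $q(2)$.

Blow down $p(+1)$. Close up $K$ for the picture; the three curves are fibers of the (negative) Hopf fibration, so in the solid torus complementary to $p$ the curves $q$ and $K$ form the closed 2-braid $\sigma^{-2}$, meeting the disc of $p$ once each. The blow-down adds a negative full twist: $q\cup K$ is now the closure of $\sigma^{-4}$, the negative $T(2,4)$ link, with linking number $-2$ and framings $q(1)$, $K(f+4)$.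

Now view this link from $q$. Both components are unknots. On a torus around $q$ the curve $K$ runs once along $q$ and $-2$ times around its meridian. So in the complementary solid torus, whose core is a meridian of $q$, $K$ winds twice along the core with a negative half twist: it is the closure of the 2-braid $\sigma^{-1}$ with braid axis $q$. Blow down $q(+1)$: a negative full twist $\sigma^{-2}$ is added, so $K$ becomes the closure of $\sigma^{-3}$, which is $L$, and its framing becomes $f+4-2^2=f$. $\square$

**Definition ($E_6$ link).** The $E_6$ link is the plumbing link of unknots $v;a;b_1,b_2;c_1,c_2$, where $a,b_1,c_1$ are clasped with $v$, $b_2$ with $b_1$, and $c_2$ with $c_1$, all framed $-2$. Its linking matrix is $-E_6$, up to orientations of the components.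

**Lemma 2 (the $E_6$ tail).** (a) Surgery on the $E_6$ link is $S^3_{-3}(L)$. (b) Suppose a surgery diagram contains the $E_6$ link in a ball $B$, and one further component $u$, framed $n$, meets $B$, in an unknotted arc that is clasped once with $c_2$ and with no other component of the $E_6$ link. Then the $E_6$ link may be replaced by one component $A$ of framing $-3$, a meridian of $u$ with $L$ tied in locally, while the framing of $u$ becomes $n+1$. Nothing changes outside $B$ except this framing.

*Proof.* We do (b); for (a) erase $u$ everywhere. All moves are inside $B$, and no spanning disc of a component that we blow down or twist along meets $u$.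

**Step 1: introduce the component that will become $A$.** Blow up a $+1$ circle $w$ at the clasp of $c_2$ and $u$ (in case (a): around $c_2$). Blowing $w$ down again changes framings by $-1$ and creates linking $\pm1$, so after the blow-up we have the chain $c_1(-2),\,c_2(-1),\,w(+1),\,u(n+1)$, with consecutive members clasped.

**Step 2: remove the arm $c$.** The disc of $c_2(-1)$ meets only $c_1$ and $w$. Blow down: $c_1(-1)$ and $w(2)$ are clasped. Now the disc of $c_1$ meets only $v$ and $w$, once each. Blow down: $v(-1)$ and $w(3)$ are clasped, $w$ is clasped with $u(n+1)$, and $v$ still carries $a(-2)$ and $b_1(-2),b_2(-2)$.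

**Step 3: reach the shape of (R).** Slam-dunk $b_2$ into $b_1$: the coefficient of $b_1$ is $-2+\frac12=-\frac32$. Rolfsen twists with $t=+1$ on $a$ and on $b_1$ give $a$ the coefficient $\frac1{1-1/2}=2$, $b_1$ the coefficient $\frac1{1-2/3}=3$, and $v$ the coefficient $-1+1+1=+1$.

**Step 4: apply (R).** Now $w$ is an unknot of framing $3$ with meridian $v(+1)$, which carries $a(2)$ and $b_1(3)$. Lemma 1 backward, with $f+6=3$, turns $w$ into a knot of type $L$ with framing $-3$, and $u$ remains a meridian of $w$. So $w=A$. $\square$

## 4. The lattice $E_6$ inside negative definite 4-manifolds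

(F7) Donaldson's theorem (1987): if a closed oriented smooth 4-manifold, with any fundamental group, has negative definite intersection form, then the form modulo torsion is isomorphic to $\langle-1\rangle^N$.

This obstructs $E_6$ by pure arithmetic. As a warm-up, the tree with arms of lengths $1,1,1$ does embed in $\mathbb Z^4$: take $v=e_1-e_2$, $a=e_2-e_3$, $b_1=e_2+e_3$, $c_1=-e_1+e_4$. One can lengthen the arm $c$ by $c_2=-e_4+e_5$. What cannot be lengthened is $b_1$, because $a+b_1=2e_2$ pairs evenly with everything. That is the whole proof below.

**Lemma 3.** The positive $E_6$ lattice does not embed isometrically in any $\mathbb Z^N$.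

*Proof.* Let $v;a;b_1,b_2;c_1,c_2$ be vectors of norm $2$, with product $-1$ for adjacent pairs and $0$ otherwise. A norm-2 vector is $\pm e_i\pm e_j$ with $i\ne j$; normalize $v=e_1-e_2$. Let $x$ be one of $a,b_1,c_1$. Then $x_1-x_2=-1$. If both coordinates were nonzero the difference would be even. So $x$ involves exactly one of $e_1$ (with coefficient $-1$) and $e_2$ (with coefficient $+1$). Hence two of the three vectors, $x$ and $x'$, involve the same $e_i$, $i\in\{1,2\}$, with the same coefficient $\epsilon$. Since $x\cdot x'=0$, their other terms must cancel the $\epsilon^2=1$: $x=\epsilon e_i+\alpha e_k$ and $x'=\epsilon e_i-\alpha e_k$ with $\alpha=\pm1$. At least one of them is $b_1$ or $c_1$; by symmetry say $x=b_1$, so $x'\in\{a,c_1\}$. Then $b_2\cdot(x+x')=-1+0=-1$, but $b_2\cdot(x+x')=2\epsilon (b_2)_i$ is even. $\square$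

**Lemma 4 (gluing).** Let $P$ be a compact connected oriented smooth 4-manifold with connected boundary and negative definite form, such that $H_1(\partial P;\mathbb Q)\to H_1(P;\mathbb Q)$ is injective and $H_2(P;\mathbb Z)$ contains a sublattice isometric to $-E_6$. Then $-\partial P$ bounds no compact oriented connected smooth $W$ with $b^+(W)=0$.

*Proof.* Put $Q=-\partial P$ and suppose $W$ exists. Let $Z=W\cup_QP$, closed and oriented. In the Mayer–Vietoris sequence
$$H_2(W;\mathbb Q)\oplus H_2(P;\mathbb Q)\to H_2(Z;\mathbb Q)\to H_1(Q;\mathbb Q)\to H_1(W;\mathbb Q)\oplus H_1(P;\mathbb Q)$$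
the last map is injective. So $H_2(Z;\mathbb Q)$ is spanned by the images of $H_2(W)$ and $H_2(P)$. These are orthogonal, and the form is negative semidefinite on each. So the form of $Z$ is negative semidefinite; it is nondegenerate because $Z$ is closed; so it is negative definite, and by (F7) it is $\langle-1\rangle^N$ modulo torsion. But $-E_6\subset H_2(P)$ maps isometrically into it, contradicting Lemma 3. $\square$

*Example.* Let $P_0$ be the plumbing on the $E_6$ link ($B^4$ with six 2-handles). Its form is $-E_6$, of determinant $3$ in absolute value, and $\partial P_0=S^3_{-3}(L)$ by Lemma 2(a) is a rational homology sphere. So $-\partial P_0=S^3_3(R)$ bounds no $W$ with $b^+(W)=0$.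

## 5. Heegaard Floer homology: what we use

For a 3-manifold $M$ and a spin$^c$ structure $\mathfrak t$ there are modules $HF^-,HF^\infty,HF^+$ over $\mathbb F[U]$ and a finite-dimensional space $\widehat{HF}$, with exact sequences
$$\cdots\to HF^-\to HF^\infty\to HF^+\to HF^-\to\cdots,\qquad \cdots\to\widehat{HF}\to HF^+\xrightarrow{\,U\,}HF^+\to\cdots.$$
Coefficients are $\mathbb F$ unless $\mathbb Z$ is indicated. Put $\mathcal T^+=\mathbb F[U,U^{-1}]/U\mathbb F[U]$. "Rank" of $M$ means $\dim_{\mathbb F}\widehat{HF}(M)$ summed over all spin$^c$ structures. A spin$^c$ structure is torsion if its $c_1$ is torsion; there are $|\mathrm{Tor}\,H_1(M)|$ of these.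

*Examples.* $HF^+(S^3)=\mathcal T^+$, rank $1$. For $S^1\times S^2$ and the torsion structure, $HF^+=\mathcal T^+\oplus\mathcal T^+$, and the rank is $2$.

**(F1)** (Ozsváth–Szabó) If three slopes on a torus boundary have pairwise distance $1$, then in a suitable order the three fillings fit in an exact triangle of $\widehat{HF}$'s, so each rank is at most the sum of the other two. Rank is multiplicative under $\#$ and invariant under orientation reversal. For a rational homology sphere, rank $\ge|H_1|$; in case of equality it is called an L-space. Lens spaces and $S^3$ are L-spaces.

**(F2)** (Ozsváth–Szabó, *Knot Floer homology and rational surgeries*; Moser) The right-handed trefoil has genus $1$ and a positive lens space surgery, so its $r$-surgery is an L-space for every rational $r\ge1$. Reversing orientation, $S^3_r(L)$ is an L-space for $r\le-1$.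

**(F3)** If $b_1(M)\le2$ and $\mathfrak t$ is torsion, then $HF^\infty(M,\mathfrak t)\cong\mathbb F[U,U^{-1}]^{2^{b_1}}$. Whenever this holds, $HF^+(M,\mathfrak t)\cong(\mathcal T^+)^{2^{b_1}}\oplus HF_{red}$ with $\operatorname{im}HF^\infty=(\mathcal T^+)^{2^{b_1}}$ and $HF_{red}$ a finite sum of cyclic modules $\mathbb F[U]/U^k$.

From (F3) we can count. The second exact sequence gives $0\to\operatorname{coker}U\to\widehat{HF}\to\ker U\to0$. Each $\mathcal T^+$ contributes $0$ to the cokernel and $1$ to the kernel; each $\mathbb F[U]/U^k$ contributes $1$ to both. If $HF_{red}$ has $r$ cyclic summands, $\dim\widehat{HF}(M,\mathfrak t)=2^{b_1}+2r$. Hence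
$$\dim\widehat{HF}(M,\mathfrak t)\ge2^{b_1},\ \text{ with equality if and only if }\ HF^+(M,\mathfrak t)=\operatorname{im}HF^\infty(M,\mathfrak t).\tag{1}$$

*Example: a squeeze.* The slopes $\infty,0,1$ on $R$ have pairwise distance $1$, so the rank of $S^3_0(R)$ is at most $\operatorname{rank}S^3+\operatorname{rank}S^3_1(R)=1+1=2$. There is one torsion spin$^c$ structure, and by (1) it contributes at least $2$. So it contributes exactly $2$ and $HF^+=\operatorname{im}HF^\infty$ there. We shall do the same for $Q$, with $34=2\cdot17$ in place of $2$.

**(F4)** (Ozsváth–Szabó, *Holomorphic triangles and invariants for smooth four-manifolds*) A connected cobordism $W$ from $M_1$ to $M_2$ with a spin$^c$ structure $\mathfrak s$ induces maps $F^\pm_{W,\mathfrak s},F^\infty_{W,\mathfrak s}$ between the groups of $M_1,M_2$ in the restricted spin$^c$ structures. They commute with $U$ and with the maps of the first exact sequence, are natural under $\mathbb Z\to\mathbb F$, and over $\mathbb Z$ are defined up to sign. For a given element of $HF^+$ only finitely many $\mathfrak s$ give a nonzero image. If $W=W_1\cup W_2$ along a connected 3-manifold, then over $\mathbb F$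
$$F^+_{W_2,\mathfrak s_2}\circ F^+_{W_1,\mathfrak s_1}=\sum_{\mathfrak s|_{W_i}=\mathfrak s_i}F^+_{W,\mathfrak s}.$$
If $b^+(W)>0$, then $F^\infty_{W,\mathfrak s}=0$.

**Definition (admissible cut, closed invariant).** Let $X$ be closed and connected with $b^+(X)>1$. A connected 3-manifold $N\subset X$ dividing $X$ into $D$ and $V$ is an admissible cut if $b^+(D),b^+(V)>0$ and the Mayer–Vietoris map $\delta:H^1(N)\to H^2(X)$ is zero. Remove a ball from each side, so that $D:S^3\to N$ and $V:N\to S^3$. Let $\Theta^-$ be the top generator of $HF^-(S^3;\mathbb Z)$. As $F^\infty_D=0$, the element $F^-_{D,\mathfrak s}(\Theta^-)$ dies in $HF^\infty(N;\mathbb Z)$, so it is the image of some $y\in HF^+(N;\mathbb Z)$ under $HF^+\to HF^-$. The choice of $y$ is unique up to $\operatorname{im}HF^\infty$, which $F^+_V$ kills because $F^\infty_V=0$. So the mixed map value $m_{\mathfrak s}=F^+_{V,\mathfrak s}(y)\in HF^+(S^3;\mathbb Z)=\mathbb Z[U,U^{-1}]/U\mathbb Z[U]$ is defined up to sign, and $\Phi_{X,\mathfrak s}(U^k)$ is, up to sign, the coefficient of the bottom generator in $U^km_{\mathfrak s}$. (The full invariant $\Phi_{X,\mathfrak s}$ also accepts classes in $H_1(X)$; we evaluate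 it only on powers of $U$.)

*Example of a cut.* Let $\Sigma\subset X$ be a connected embedded surface with $\Sigma^2>0$, with disc bundle $D$ and $N=\partial D$. Then $b^+(D)=1$. In the Gysin sequence $H^1(\Sigma)\to H^1(N)\to H^0(\Sigma)\xrightarrow{\ e\ }H^2(\Sigma)$ the Euler number is nonzero, so the last map is injective and $H^1(D)=H^1(\Sigma)\to H^1(N)$ is onto. Therefore $\delta=0$ on $H^1(N)$. So $N$ is an admissible cut whenever the complement has $b^+>0$.

**(F5)** (Ozsváth–Szabó, *Holomorphic triangle invariants and the topology of symplectic four-manifolds*, Theorem 1.1) If $(X,\omega)$ is closed symplectic with $b^+(X)>1$ and canonical spin$^c$ structure $\mathfrak k$, then $\Phi_{X,\mathfrak k}=\pm1$. If $\Phi_{X,\mathfrak s}\not\equiv0$, then $\langle c_1(\mathfrak k)\cup\omega,[X]\rangle\le\langle c_1(\mathfrak s)\cup\omega,[X]\rangle$, with equality if and only if $\mathfrak s=\mathfrak k$.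

*Example.* On a K3 surface with a Kähler form, $c_1(\mathfrak k)=0$. So $\Phi_{\mathfrak k}=\pm1$, and $\Phi_{\mathfrak s}\equiv0$ for every $\mathfrak s\ne\mathfrak k$ with $\langle c_1(\mathfrak s)\cup\omega,[X]\rangle\le0$.

## 6. The model with $b_1=0$, and the sum that appears when $b_1>0$

Let us first see why $S^3_3(R)=-\partial P_0$ has no strong filling. By (F2) it is an L-space of rank $3$, so (1) with $b_1=0$ gives $HF^+=\operatorname{im}HF^\infty$ in each spin$^c$ structure. Suppose $(W,\omega)$ is a connected strong filling. By the example after Lemma 4, $b^+(W)\ge1$. Cap $W$ off to a closed symplectic $X=W\cup C$ with $b^+(C)>0$, and cut $X$ along the boundary $N$ of a disc bundle $D$ over a surface of positive square in $W$. The complement of $D$ is $V=V_1\cup C$, and in the spin$^c$ structure $\mathfrak k$ the composition law reads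
$$F^+_{V,\mathfrak k}(y)=F^+_{C,\mathfrak k}\big(F^+_{V_1,\mathfrak k}(y)\big).$$
There is one term on the left, because spin$^c$ structures on $V$ with given restrictions to $V_1$ and $C$ differ by the image of $H^1(S^3_3(R))=0$. The inner element is in $HF^+=\operatorname{im}HF^\infty$, which $F^+_C$ kills since $F^\infty_C=0$. So $\Phi_{X,\mathfrak k}(1)=0$, contradicting (F5). (Details of the closing-up are in the next section.)

A sensible first attempt for $b_1>0$ is to repeat this word for word for a manifold $Q$ with $HF^+(Q,\mathfrak t)=\operatorname{im}HF^\infty(Q,\mathfrak t)$ and $-Q$ bounding a suitable $P$. It stops at exactly one line. The spin$^c$ structures on $V$ with the given restrictions are now the $\mathfrak k|_V+\delta\eta$ with $\eta\in H^1(Q)$, possibly infinitely many, and the composition law only says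
$$\sum_{\eta}F^+_{V,\mathfrak k+\delta\eta}(y)=0,$$
the sum being over the distinct spin$^c$ structures that occur. That the term of $\mathfrak k$ is nonzero is no contradiction, since other terms may cancel it.

What isolates one term is the word "strong". Changing $\mathfrak k$ by $\delta\eta$ changes $c_1\cup\omega$ by $\pm2\langle\eta\cup[\omega|_Q],[Q]\rangle$; geometrically, by twice the $\omega$-area of a surface in $Q$ dual to $\eta$, up to sign. If $\omega|_Q$ is exact, this is zero for every $\eta$. So all terms of the sum lie on the same level of $c_1\cup\omega$ as $\mathfrak k$, and the equality clause of (F5) says that on that level only $\mathfrak k$ has a nonzero invariant.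

## 7. Strong fillings have $b^+=0$ when $HF^+=\operatorname{im}HF^\infty$

**Proposition 5.** Let $Q$ be a closed 3-manifold such that $H_2(Q;\mathbb Q)$ is spanned by embedded tori and $HF^+(Q,\mathfrak t)=\operatorname{im}HF^\infty(Q,\mathfrak t)$ for all torsion $\mathfrak t$. Then $b^+(W)=0$ for every connected strong filling $(W,\omega)$ of any $(Q,\xi)$.

*Proof.* Suppose $b^+(W)\ge1$.

**Step 1: close up $W$, leaving $b^+>0$ outside.** The torus knot $T(2,5)$ has a Legendrian representative with $tb=3$; a Weinstein 2-handle along it has framing $tb-1=2$ and gives a Stein domain with form $\langle2\rangle$. Let $S$ be the boundary sum of two copies, so $b^+(S)=2$. Attach a Weinstein 1-handle to $W\sqcup S$, joining the two. The result is strongly convex at its boundary, and we glue on a connected concave cap (F6). We get a closed connected symplectic $(X,\omega)$, $X=W\cup_QC$. Here $C$ consists of a collar of $Q$, the 1-handle, $S$ and the cap, so it is connected, and $b^+(C)\ge b^+(S)=2$. Hence $b^+(X)\ge3$. As the filling is strong, $\omega|_Q$ is exact.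

So that (F5) is applied only to a rational class, we adjust $\omega$. The kernel $K$ of $H^2(X;\mathbb R)\to H^2(Q;\mathbb R)$ is a rational subspace containing $[\omega]$. Adding a small closed form with class in $K$, we get a symplectic form with class in $K\cap H^2(X;\mathbb Q)$, joined to the old one by a path of symplectic forms, so with the same canonical spin$^c$ structure $\mathfrak k$. Below we use only that $\omega|_Q$ is exact, which is still true, and the identity $TX|_Q\cong\xi\oplus\underline{\mathbb C}$ for the original structure.

**Step 2: show that $\mathfrak t=\mathfrak k|_Q$ is torsion, so that the hypothesis applies to it.** By that identity $c_1(\mathfrak k)|_Q=c_1(\xi)$. The structure $\xi$ is fillable, hence tight, so by (F6) $c_1(\xi)$ vanishes on embedded tori. These span $H_2(Q;\mathbb Q)$, so $c_1(\xi)$ is torsion.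

**Step 3: choose an admissible cut inside $W$.** As $b^+(W)\ge1$, some integral class in $H_2(W)$ has positive square; represent it by an embedded closed surface $\Sigma\subset\operatorname{int}W$, made connected by tubing. Let $D$ be its disc bundle, $N=\partial D$, $V=X\setminus\operatorname{int}D=V_1\cup_QC$ with $V_1=W\setminus\operatorname{int}D$, which is connected because $\Sigma$ has codimension $2$. By the example in §5, $\delta:H^1(N)\to H^2(X)$ is zero and $b^+(D)=1$; also $b^+(V)\ge b^+(C)>0$. So $N$ is an admissible cut.

**Step 4: fix one element $y$ that computes all the invariants we need.** Remove balls from $D$ and $C$. Let $y_{\mathbb Z}\in HF^+(N,\mathfrak k|_N;\mathbb Z)$ be an element whose image in $HF^-$ is $F^-_{D,\mathfrak k}(\Theta^-)$, as in the definition of the closed invariant. It depends only on $\mathfrak k|_D$. So for every $\mathfrak s$ on $X$ with $\mathfrak s|_D=\mathfrak k|_D$ we have, up to sign, $m_{\mathfrak s}=F^+_{V,\mathfrak s|_V}(y_{\mathbb Z})$. Two observations follow.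

(a) If $\Phi_{X,\mathfrak s}\equiv0$, then $m_{\mathfrak s}=0$. Indeed, if $m_{\mathfrak s}\ne0$, take the largest $k$ with $U^km_{\mathfrak s}\ne0$. Then $U^km_{\mathfrak s}\in\ker U$ is a nonzero multiple of the bottom generator, so $\Phi_{X,\mathfrak s}(U^k)\ne0$.

(b) Since $\Phi_{X,\mathfrak k}(1)=\pm1$, the bottom coefficient of $m_{\mathfrak k}$ is $\pm1$.

Let $y\in HF^+(N,\mathfrak k|_N;\mathbb F)$ be the reduction of $y_{\mathbb Z}$. By naturality, $F^+_{V,\mathfrak s|_V}(y)$ is the mod 2 reduction of $m_{\mathfrak s}$; signs no longer matter.

**Step 5: show that a sum of these elements vanishes.** The spin$^c$ structures on $V$ that agree with $\mathfrak k$ on $V_1$ and on $C$ are the $\mathfrak k|_V+\delta_V\eta$ with $\eta\in H^1(Q)$, where $\delta_V:H^1(Q)\to H^2(V)$ is the Mayer–Vietoris map. They are the restrictions of the $\mathfrak k+\delta_X\eta$, which agree with $\mathfrak k$ on $W\supset D$ and on $C$. Restriction to $V$ is injective on the set $\mathfrak k+\delta_XH^1(Q)$: a difference of two members that vanishes on $V$ also vanishes on $D\subset W$, so it lies in $\delta H^1(N)=0$. By the composition law, where all but finitely many terms vanish,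
$$\sum_{\mathfrak s\in\mathfrak k+\delta_XH^1(Q)}F^+_{V,\mathfrak s|_V}(y)=F^+_{C,\mathfrak k}\big(F^+_{V_1,\mathfrak k}(y)\big)=0.\tag{2}$$
For the last equality, $F^+_{V_1,\mathfrak k}(y)$ lies in $HF^+(Q,\mathfrak t)=\operatorname{im}HF^\infty(Q,\mathfrak t)$, and $F^+_{C,\mathfrak k}$ kills $\operatorname{im}HF^\infty$ because $F^\infty_{C,\mathfrak k}=0$ ($b^+(C)>0$).

**Step 6: show that exactly one term of the sum is nonzero.** For $\mathfrak s=\mathfrak k+\delta_X\eta$,
$$\langle c_1(\mathfrak s)\cup\omega,[X]\rangle-\langle c_1(\mathfrak k)\cup\omega,[X]\rangle=2\langle\delta_X\eta\cup[\omega],[X]\rangle=\pm2\langle\eta\cup[\omega|_Q],[Q]\rangle=0.$$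
So equality holds in (F5), and $\Phi_{X,\mathfrak s}\equiv0$ for every $\mathfrak s\ne\mathfrak k$ in the sum. By (a) those terms vanish. By (b) the remaining term, that of $\mathfrak k$, has odd bottom coefficient, so it is nonzero. This contradicts (2). $\square$

*A check.* $S^3_0(R)$ satisfies the hypotheses: by the squeeze in §5, and because its $H_2$ is spanned by the capped-off genus-one Seifert surface. Its Stein filling from §2 has form $\langle0\rangle$, so indeed $b^+=0$. Proposition 5 alone does not exclude fillings; Lemma 4 is needed.

*What we have so far: a reducible example.* Take $Q'=S^3_3(R)\#(S^1\times S^2)$. It has rank $3\cdot2=6$ and $3$ torsion spin$^c$ structures, each contributing at least $2$ by (1), so exactly $2$; thus $HF^+=\operatorname{im}HF^\infty$. $H_2(Q';\mathbb Q)$ is spanned by a sphere, and adding a trivial tube to the sphere gives an embedded torus in the same class. By Proposition 5 strong fillings have $b^+=0$. On the other side $-Q'=\partial\big(P_0\natural(S^1\times B^3)\big)$, where the form is $-E_6$ and $H_1(\,\cdot\,;\mathbb Q)$ of the boundary maps isomorphically, so Lemma 4 says there is no such filling. So $Q'$ has $b_1=1$ and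 no strong filling; but it is reducible. In a diagram, the factor $S^1\times S^2$ is a dotted circle $O$ that is split from everything else. To make the manifold irreducible we must hook $O$ onto the rest, without spoiling the homology ($O$ should have linking number $0$ with everything) and without raising the rank.

## 8. Hooking on a 1-handle with a Whitehead clasp

**The Whitehead link.** Let $G$ be the plumbing of two unknotted annuli with framings $0$ and $+1$, let $O=\partial G$, and let $u$ be a small circle around the band of framing $0$. The core of the $0$-framed annulus bounds a disc on its side of the plumbing sphere, along which $G$ compresses to a disc; so $O$ is an unknot. $O\cup u$ is a Whitehead link. We use these standard facts: its components are unknots with linking number $0$, they can be interchanged by an isotopy, and each bounds a genus-one surface disjoint from the other ($G$ is one, for $O$).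

*Surgery on $u$.* With coefficient $-1$ on $u$, the blow-down puts a positive full twist in the band and changes its framing from $0$ to $+1$. An annulus of framing $+1$ is a negative Hopf band, so $O$ becomes the boundary of a plumbing of two negative Hopf bands, which is $L$. With coefficient $+1$ the band framing becomes $-1$, and $O$ becomes the figure eight knot $4_1$. Framings of $O$ do not change because $\mathrm{lk}=0$. By symmetry the same holds with $O$ and $u$ exchanged. This mirror image of the Whitehead link is used throughout.

**The manifold.** Let $P$ be the 4-manifold with one 1-handle (dotted circle $O$) and seven 2-handles: six along the $E_6$ link, framed $-2$, and the seventh along $u$, framed $-7$, where $u$ is a meridian of $c_2$ and $u\cup O$ is the Whitehead link above. Precisely: there is a 3-ball $B$ containing the $E_6$ link, disjoint from $O$ and meeting $u$ in an unknotted arc; the clasp of $u$ with $c_2$ lies in $B$, and the linking of $u$ with $O$ lies outside $B$. Put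
$$Y=\partial P,\qquad Q=-Y.$$

**Theorem A.** $Q$ is closed, oriented, connected, irreducible, $b_1(Q)=1$, and $Q$ admits no strongly symplectically fillable contact structure. In particular it admits no Stein fillable one.

The proof occupies the rest of this section and the next two. By Lemma 2(b) with $n=-7$, $Y$ is surgery on
$$A\ (\text{knot type }L,\ \text{framing }-3),\qquad u\ (\text{framing }-6),\qquad O\ (\text{framing }0),\tag{3}$$
where $A$ is a meridian of $u$ with $L$ tied in locally, and $u\cup O$ is as before.

**Step 1: the homology of $Y$.** $O$ has linking number $0$ with everything and framing $0$, and $\begin{pmatrix}-3&1\\1&-6\end{pmatrix}$ has determinant $17$. So $H_1(Y)\cong\mathbb Z\oplus T_0$ with $|T_0|=17$; $b_1(Y)=1$ and there are $17$ torsion spin$^c$ structures. The surface $G$ misses a neighborhood of $u$ that contains $A$. Capped off in the surgery on $O$, it is a torus $T\subset Y$ meeting the meridian of $O$ once. So $[T]$ spans $H_2(Y;\mathbb Q)$.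

**Step 2: the building block $M_0$.** This step produces the piece that makes $Y$ irreducible. Let $M_0$ be the exterior of $u$ in $S^3_0(O)$. Its fillings $M_0(-1)=S^3_0(L)$ and $M_0(+1)=S^3_0(4_1)$ are torus bundles over $S^1$, since $L$ and $4_1$ are fibered of genus one. They are irreducible, and they are not homeomorphic because their Alexander polynomials are $t^2-t+1$ and $t^2-3t+1$.

*$M_0$ is irreducible.* A nonseparating sphere in $M_0$ meets some loop in $M_0$ once, so it would be nonseparating in $M_0(-1)$, which is irreducible; impossible. If a separating sphere bounds no ball, then $M_0=M'\#R'$ with $R'\ne S^3$ closed. Now $M_0(\pm1)=M'(\pm1)\#R'$ are irreducible, so $M'(\pm1)=S^3$ and $R'\cong M_0(-1)$, $R'\cong M_0(+1)$. This is a contradiction.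

*$\partial M_0$ is incompressible.* Otherwise the irreducible manifold $M_0$, with compressible torus boundary, is a solid torus, and $\pi_1(M_0(-1))$ is cyclic. But the fundamental group of a torus bundle contains $\mathbb Z^2$.

**Step 3: $Y=M_0\cup_{T^2}E(L)$, where $E(L)$ is the exterior of $L$.** In (3), first replace $A$ by the plain meridian $m$ of $u$, pushed into a collar of $\partial M_0$. The collar minus a neighborhood of $m$ is (pair of pants)$\times S^1$ with fiber $\mu_u$, the meridian of $u$. Its boundary tori are $\partial N(u)$, $\partial N(m)$, and the inner torus facing the rest of $M_0$. Filling $\partial N(u)$ along an integral slope, which meets the fiber once, turns it into (annulus)$\times S^1=T^2\times I$. So up to now we have $M_0$ with boundary $\partial N(m)$. Tying $L$ into $m$ attaches along $\partial N(m)$ a composing space (pair of pants)$\times S^1$ with fiber $\mu_A$, together with $E(L)$. The integral filling of $A$ turns the composing space into $T^2\times I$ in the same way. This gives the claim.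

**Step 4: irreducibility.** $E(L)$ is irreducible with incompressible boundary because $L$ is a nontrivial knot, and $M_0$ is by Step 2. A union of irreducible manifolds along incompressible tori is irreducible (the usual innermost-circle argument). So $Y$, and $Q=-Y$, are irreducible.

## 9. The rank of $Q$ is at most $2\cdot17$

We show $HF^+(Q,\mathfrak t)=\operatorname{im}HF^\infty(Q,\mathfrak t)$ for every torsion $\mathfrak t$.

**Step 1: unhook $O$ by an exact triangle.** Vary the coefficient of $O$ in (3) over $\infty,0,-1$, which have pairwise distance $1$. Calling the results $Z_\infty,Y,Z_{-1}$,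
$$\operatorname{rank}Y\le\operatorname{rank}Z_\infty+\operatorname{rank}Z_{-1}.\tag{4}$$
$Z_\infty$ is surgery on $A(-3)\cup u(-6)$, where $u$ is an unknot and a meridian of $A$. It is $S^3_{-17/6}(L)$, an L-space of rank $17$ by (F2). For $Z_{-1}$, the disc bounded by $O$ can be taken disjoint from $A$, which sits in a small neighborhood of an arc of $u$. Blowing down $O(-1)$ turns $u$ into a knot of type $L$ with framing still $-6$, and $A$ is still a meridian of it. So $|H_1(Z_{-1})|=17$.

**Step 2: $Z_{-1}$ is an L-space.** The purpose is to bound its rank by $17$. Apply (R) to $u$ with $f=-6$: $Z_{-1}$ is surgery on the chain $A(-3),u(0),v(1)$ with $p(2),q(3)$ attached to $v$, and now $u$ is an unknot. Let $Z[x]$ be the result of giving $q$ the coefficient $x$, so $Z_{-1}=Z[3]$. The triples $(3,2,\infty)$ and $(2,1,\infty)$ have pairwise distance $1$, so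
$$\operatorname{rank}Z[3]\le\operatorname{rank}Z[2]+\operatorname{rank}Z[\infty],\qquad\operatorname{rank}Z[2]\le\operatorname{rank}Z[1]+\operatorname{rank}Z[\infty].\tag{5}$$

* $Z[\infty]$: slam-dunk $p$, then $v$, then $u$. The coefficient of $v$ becomes $1-\frac12=\frac12$, that of $u$ becomes $0-2=-2$, that of $A$ becomes $-3+\frac12=-\frac52$. So $Z[\infty]=S^3_{-5/2}(L)$, of rank $5$.
* $Z[1]$: blow down $q(+1)$, so $v$ becomes $0$. Slam-dunk $p$: $v$ becomes $-\frac12$. Then $u$ becomes $0+2=2$ and $A$ becomes $-3-\frac12=-\frac72$. So $Z[1]=S^3_{-7/2}(L)$, of rank $7$.

Hence $\operatorname{rank}Z[2]\le12$ and $\operatorname{rank}Z_{-1}\le12+5=17=|H_1(Z_{-1})|$. By (F1) the rank is $17$.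

**Step 3: squeeze.** By (4), $\operatorname{rank}Q=\operatorname{rank}Y\le34=2\cdot17$. By (1) with $b_1=1$ each of the $17$ torsion spin$^c$ structures contributes at least $2$. So each contributes exactly $2$, and (1) gives $HF^+(Q,\mathfrak t)=\operatorname{im}HF^\infty(Q,\mathfrak t)$.

## 10. Negative definiteness of $P$, and the end of the proof of Theorem A

**Proposition 6.** $Q$ bounds no compact oriented smooth connected $W$ with $b^+(W)=0$.

*Proof.* We check the hypotheses of Lemma 4 for $P$. All 2-handles have linking number $0$ with the dotted circle, so they are homologically trivial over the 1-handle: $H_1(P)=\mathbb Z$, $H_2(P)=\mathbb Z^7$. The attaching circles bound surfaces disjoint from $O$ (for $u$, a genus-one surface), so the intersection form is the linking matrix of the seven circles. It contains $-E_6$. The Schur complement at $u$ is $-7+(E_6^{-1})_{c_2c_2}$. Here $(E_6^{-1})_{c_2c_2}=\det D_5/\det E_6=\frac43$, since deleting the end of a long arm of $E_6$ leaves $D_5$. As $-7+\frac43<0$, $P$ is negative definite.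

Upside down, $P$ is $Y\times I$ with 2-, 3- and 4-handles attached, so $H_1(Y;\mathbb Q)\to H_1(P;\mathbb Q)$ is onto. Both sides have rank $1$, so it is an isomorphism, in particular injective. Lemma 4 applies. $\square$

**Proof of Theorem A.** By §8, $Q$ is irreducible, $b_1(Q)=1$, and $H_2(Q;\mathbb Q)$ is spanned by the embedded torus $T$. Let $W$ be a strong filling of a contact structure on $Q$; discarding closed components, we may assume it connected. By §9 and Proposition 5, $b^+(W)=0$. This contradicts Proposition 6. A Stein fillable structure is strongly fillable, so $Q$ has no Stein fillable one either. $\square$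

## 11. Families with every $b_1\ge1$: Whitehead clasps along a chain

Let $b\ge1$ and $n_1,\dots,n_b\ge6$. Let $P(n_1,\dots,n_b)$ have dotted circles $O_1,\dots,O_b$, and 2-handles along the $E_6$ link and along $u_1,\dots,u_b$, where consecutive members of $c_2,u_1,\dots,u_b$ are clasped like a chain. The framing of $u_1$ is $-n_1-1$, that of $u_i$ is $-n_i$ for $i\ge2$, and each $u_i\cup O_i$ is the Whitehead link above. (The linking of $u_i$ with $O_i$ takes place in a ball that meets the rest of the diagram in an unknotted arc of $u_i$; these balls are disjoint from each other and from the clasps of the chain and the ball $B$.) Put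
$$Y_1(n_1,\dots,n_b)=\partial P(n_1,\dots,n_b),\qquad Q(n_1,\dots,n_b)=-\partial P(n_1,\dots,n_b).$$
Theorem A is the case $b=1$, $n_1=6$.

**Theorem B.** For all $b\ge1$ and $n_i\ge6$, $Q=Q(n_1,\dots,n_b)$ is irreducible, $b_1(Q)=b$, $Q$ bounds no compact connected oriented smooth $W$ with $b^+(W)=0$, and $Q$ admits no strongly (hence no Stein) fillable contact structure. For each $b$ infinitely many of these are pairwise non-homeomorphic. If all $n_i$ are sufficiently large, $-Q$ is Stein fillable.

By Lemma 2(b), $Y_1(n)$ is surgery on the chain $A(-3),u_1(-n_1),\dots,u_b(-n_b)$ together with all $O_i(0)$. Let $Y_0(n_1,\dots,n_b)$ be the same without $A$, with the conventions $Y_1()=S^3_{-3}(L)$ and $Y_0()=S^3$. For integers $w_i$ let $D_1(w_1,\dots,w_b)$ and $D_0(w_1,\dots,w_b)$ be the determinants of the tridiagonal matrices with diagonals $(3,w_1,\dots,w_b)$ and $(w_1,\dots,w_b)$ and off-diagonal entries $1$; $D_1()=3$, $D_0()=1$. *Example:* $D_1(n_1)=3n_1-1$, so $D_1(6)=17$.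

Two facts about these determinants will be used. First, they are products of continued fractions, $D_0(w_1,\dots,w_b)=\prod_i[w_i,\dots,w_b]$ with $[w_i,\dots,w_b]=w_i-1/(w_{i+1}-1/(\cdots))$, and likewise for $D_1$ with $3$ put in front. If all $|w_i|\ge2$, every such fraction has absolute value $>1$: this is clear for one entry, and $|w-1/x|\ge2-1/|x|>1$ when $|x|>1$. So the $D_e$ are nonzero; if all $w_i\ge2$ the same induction shows the fractions are $>1$, so the $D_e$ are positive. Second, a determinant is linear in a diagonal entry, with coefficient the complementary minor, so
$$D_e(\dots,w_i+1,\dots)=D_e(w)+D_e(w_1,\dots,w_{i-1})\,D_0(w_{i+1},\dots,w_b).\tag{6}$$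
The linking matrix of the chain is $-1$ times such a tridiagonal matrix, up to signs of off-diagonal entries, which do not affect the determinant. The $O_i$ have framing $0$ and linking number $0$ with everything. So $b_1(Y_e(n))=b$ and $|\mathrm{Tor}\,H_1(Y_e(n))|=D_e(n)>0$.

**Step 1: tori, irreducibility, and infinitely many manifolds.** The capped genus-one Seifert surfaces of the $O_i$ are disjoint from the rest of the link, so they are tori in $Y_1(n)$, dual to the meridians of the $O_i$. They span $H_2(Y_1;\mathbb Q)$.

For irreducibility, cut along one torus for each clasp of the chain. At the clasp of two neighbors, take the boundary of a solid torus $V$ around a meridian of the first, chosen so that $V$ contains the second neighbor and everything hanging on it, and its complement contains the first and everything hanging on that. Seen from either side, the other side is just a removed neighborhood of a meridian. So the piece belonging to $u_i$ is a copy of $M_0$ with a collar from which meridians have been removed, one for each neighbor of $u_i$, and then $u_i$ is filled. The collar minus $k$ meridians is (sphere with $k+2$ holes)$\times S^1$ with fiber $\mu_{u_i}$,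 and the integral filling of $u_i$ makes it (sphere with $k+1$ holes)$\times S^1$. This is $T^2\times I$ if $k=1$ and (pair of pants)$\times S^1$ if $k=2$. The piece of $A$ is $E(L)$ with a collar $T^2\times I$, as in §8. Since $u_i$ has two neighbors for $i<b$ and $u_b$ has one, $Y_1(n)$ is a union, along boundary tori, of $E(L)$, $b$ copies of $M_0$ and $b-1$ copies of (pair of pants)$\times S^1$. All are irreducible with incompressible boundary, so $Y_1(n)$ is irreducible.

By (6) with $i=b$, $D_1(\dots,n_b+1)-D_1(\dots,n_b)=D_1(n_1,\dots,n_{b-1})>0$. So infinitely many orders $|\mathrm{Tor}\,H_1|$ occur for each $b$.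

The next three steps prove
$$\operatorname{rank}Y_e(n)\le2^bD_e(n)\qquad(e=0,1).\tag{7}$$

**Step 2: the pieces after all $O_i$ are unhooked are L-spaces.** For $\sigma_i\in\{6,2,-2,\mathsf L\}$ let $Z_e(\sigma)$ be surgery on the chain, with $A(-3)$ if and only if $e=1$ and no $O_i$, where $u_i$ is an unknot of framing $-\sigma_i$ if $\sigma_i$ is a number, and is of type $L$ with framing $-6$ if $\sigma_i=\mathsf L$. Let $|\sigma|$ be $\sigma$ with each $\mathsf L$ replaced by $6$ (the numbers keep their signs). We claim
$$\operatorname{rank}Z_e(\sigma)=|D_e(|\sigma|)|=|H_1(Z_e(\sigma))|\ne0.$$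
The second equality is the linking matrix, and nonvanishing was noted above. For the first we use induction on the number of $\mathsf L$'s.

If there is none, slam-dunk the chain from its far end. $Z_0$ is a lens space or $S^3$, and $Z_1=S^3_r(L)$ with $r=-3+1/[w_1,\dots,w_b]\in(-4,-2)$ ($r=-3$ if $b=0$), where $w=\sigma$. So (F1) and (F2) apply.

If $\sigma_i=\mathsf L$, apply (R) at $u_i$ and the two triangles (5). The blow-down and slam-dunks of §9, Step 2, carried out up to $v$, change only $u_i$: it becomes an unknot of framing $0-2=-2$ for $q=\infty$, and of framing $0+2=+2$ for $q=1$. In our notation these are $\sigma_i=2$ and $\sigma_i=-2$. Displaying only the $i$-th entry,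
$$\operatorname{rank}Z(\mathsf L)\le2\operatorname{rank}Z(2)+\operatorname{rank}Z(-2).$$
As a function of the $i$-th entry $w$, with the other entries those of $|\sigma|$, write $D_e=\alpha w-\beta$. Expanding the determinant, $\alpha$ is the product of the determinants of the two remaining chains, so $\alpha\ne0$. And $\beta/\alpha$ is a sum of at most two terms, one for each neighbor, each of the form (determinant of a remaining chain without the member next to $u_i$)/(determinant of that chain). Each is the reciprocal of a continued fraction that starts at the neighbor and has entries of absolute value $\ge2$ (possibly including the $3$ of $A$). So $|\beta/\alpha|<2$, and both $2-\frac\beta\alpha$ and $2+\frac\beta\alpha$ are positive. By induction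
$$\operatorname{rank}Z(\mathsf L)\le2|2\alpha-\beta|+|-2\alpha-\beta|=|\alpha|\Big(2\big(2-\tfrac\beta\alpha\big)+\big(2+\tfrac\beta\alpha\big)\Big)=|\alpha|\big(6-\tfrac\beta\alpha\big)=|6\alpha-\beta|.$$
The right side is $|D_e(|\sigma|)|=|H_1(Z(\mathsf L))|\ne0$, so equality holds by (F1). *Check:* for $b=1,e=1$ we have $\alpha=3,\beta=1$, and this is $2\cdot5+7=17$.

**Step 3: (7) for $n=(6,\dots,6)$.** Apply the triangle with coefficients $\infty,0,-1$ to each $O_i$ in turn. As in §9, $O_i(\infty)$ leaves $u_i$ an unknot of framing $-6$, and $O_i(-1)$ makes it of type $L$ with framing $-6$. So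
$$\operatorname{rank}Y_e(6,\dots,6)\le\sum_{\sigma\in\{6,\mathsf L\}^b}\operatorname{rank}Z_e(\sigma)=2^bD_e(6,\dots,6).$$

**Step 4: (7) for all $n_i\ge6$.** Induct on $b$ and, for fixed $b$, on $\sum(n_i-6)$. For $b=0$ the ranks are $3=D_1()$ and $1=D_0()$. For $b\ge1$ the start $\sum(n_i-6)=0$ is Step 3. For the induction step use the triangle for $u_i$ with coefficients $-n_i-1,-n_i,\infty$. When $u_i$ is deleted, the chain falls apart and $O_i(0)$ is a split unknot, so the third term is $Y_e(n_1,\dots,n_{i-1})\#(S^1\times S^2)\#Y_0(n_{i+1},\dots,n_b)$. Its rank is at most $2\cdot2^{i-1}\cdot2^{b-i}D_e(n_1,\dots,n_{i-1})D_0(n_{i+1},\dots,n_b)$ by induction on $b$. The powers of $2$ multiply to $2^b$, so by (6)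
$$\operatorname{rank}Y_e(\dots,n_i+1,\dots)\le2^b\big(D_e(n)+D_e(n_1,\dots,n_{i-1})D_0(n_{i+1},\dots,n_b)\big)=2^bD_e(\dots,n_i+1,\dots).$$

**Step 5: $HF^\infty$ is standard.** For $b\ge3$ the first sentence of (F3) is not available, so we compute $HF^\infty$ from triple cup products. $P=P(n)$ has $b$ 1-handles, and its 2-handles are homologically trivial over them, so as in Proposition 6 the map $H_1(Y_1)\to H_1(P)=\mathbb Z^b$ is onto and a rational isomorphism. Hence $H^1(P)\to H^1(Y_1)$ is injective with finite cokernel. The cokernel embeds in $H^2(P,\partial P)\cong H_2(P)$, which is torsion-free because $P$ has no 3-handles. So the cokernel is zero and $H^1(P)\to H^1(Y_1)$ is an isomorphism. Thus a product of three classes in $H^1(Y_1)$ is the restriction of a class in $H^3(P)$, and it vanishes on $[Y_1]=[\partial P]$, which is zero in $H_3(P)$. By Lidman (*Comment. Math. Helv.* 88 (2013)), $HF^\infty(\,\cdot\,,\mathfrak t;\mathbb F)$ for torsion $\mathfrak t$ is determined by the integral triple cup product. So for $Y_1$ and for $Q=-Y_1$ it is that of $\#^bS^1\times S^2$, namely $\mathbb F[U,U^{-1}]^{2^b}$.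

**Step 6: fillings have $b^+=0$.** By Step 5, (1) holds for $Q$. There are $D_1(n)$ torsion spin$^c$ structures, each contributing at least $2^b$ to a rank that is at most $2^bD_1(n)$ by (7). So each contributes exactly $2^b$, and $HF^+(Q,\mathfrak t)=\operatorname{im}HF^\infty(Q,\mathfrak t)$ for all torsion $\mathfrak t$. As $H_2(Q;\mathbb Q)$ is spanned by embedded tori, Proposition 5 applies.

**Step 7: there is no $W$ with $b^+(W)=0$.** We check Lemma 4 for $P$. The form contains $-E_6$. After eliminating it, the form on $u_1,\dots,u_b$ is tridiagonal; the first diagonal entry is $-n_1-1+\frac43\le-6+\frac13$, the others are $-n_i\le-6$, and the off-diagonal entries have absolute value at most $1$. It is diagonally dominant with negative diagonal, so $P$ is negative definite. $H_1(Y_1;\mathbb Q)\to H_1(P;\mathbb Q)$ is an isomorphism by Step 5. So Lemma 4 applies, and non-fillability of $Q$ follows from it and Step 6 exactly as in the proof of Theorem A.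

**Step 8: $-Q=\partial P$ is Stein fillable for large $n_i$.** Realize the $E_6$ link in $\#^bS^1\times S^2$ by Legendrian unknots with $tb=-1$; their framing $-2$ is $tb-1$. Approximate the $u_i$, in the complement, by Legendrian knots in the correct isotopy class, and stabilize; each stabilization lowers the contact framing by $1$. So every sufficiently negative framing of $u_i$ is of the form (contact framing)$-1$, and $P$ carries a Stein structure by Eliashberg's theorem. This completes the proof of Theorem B. $\square$

## 12. Weak fillings and the exactness of $\omega|_Q$

Exactness of $\omega|_Q$ enters the proof of Proposition 5 only in Step 6 (after Step 1 has arranged it), and weak fillings do not provide it. In fact "strongly" cannot be replaced by "weakly" in Theorems A and B. Each $Q$ above is irreducible with $b_1>0$. By Gabai (taut foliations), Eliashberg–Thurston together with Kazez–Roberts and Bowden (approximation of $C^0$ foliations by contact structures), and Eliashberg and Etnyre (capping), $Q$ does carry weakly fillable contact structures. In such a filling of the manifold of Theorem A, if $\omega|_Q$ were exact, then all of the proof of Proposition 5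 would still need a convex boundary only for the gluing in Step 1; what Step 6 needs is $\int_T\omega=0$, since $[T]$ spans $H_2(Q;\mathbb Q)$, and for a weak filling that area may be nonzero.
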